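\title{A finitely presented group with solvable word problem and no d-$\Sigma^0_2$ Scott sentence}

\begin{abstract}
Every finitely generated structure has a $\Sigma^0_3$ Scott sentence. Harrison-Trainor and Ho asked whether every finitely presented group with solvable word problem has a d-$\Sigma^0_2$ Scott sentence. We show that the answer is no. For $R=\mathbb F_2\langle t,u\mid tu=1\rangle$ and $n\ge 5$, the group $R^n\rtimes \mathrm{EL}_n(R)$ is finitely presented, has solvable word problem, and does not even have a $\Pi^0_3$ Scott sentence. For finitely presented groups we reduce the existence of a d-$\Sigma^0_2$ Scott sentence to a condition on endomorphisms; the one-sided inverses of $t$ supply these endomorphisms. Finite presentability is deduced, through Steinberg groups, from that of $\mathrm{SL}_n(\mathbb F_2[u,u^{-1}])$.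
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Scott sentences of finitely generated structures}

Let $\mathcal L_{\omega_1\omega}$ be the infinitary logic that allows countable conjunctions and disjunctions but only finite strings of quantifiers. Languages are countable, and each formula has finitely many free variables. A \emph{Scott sentence} for a countable structure $\mathcal A$ is a sentence of $\mathcal L_{\omega_1\omega}$ whose countable models are exactly the isomorphic copies of $\mathcal A$. By Scott's theorem every countable structure has one. How hard $\mathcal A$ is to describe can be measured by the number of quantifier alternations that a Scott sentence needs, where an infinite disjunction counts like $\exists$ and an infinite conjunction like $\forall$: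
\begin{itemize}
\item the $\Sigma^0_0=\Pi^0_0$ formulas are the finitary quantifier-free formulas;
\item a $\Sigma^0_n$ formula is a countable disjunction of formulas $\exists\bar y\,\psi$ with $\psi$ in $\Pi^0_m$ for some $m<n$;
\item a $\Pi^0_n$ formula is a countable conjunction of formulas $\forall\bar y\,\psi$ with $\psi$ in $\Sigma^0_m$ for some $m<n$;
\item a d-$\Sigma^0_n$ sentence is the conjunction of a $\Sigma^0_n$ sentence and a $\Pi^0_n$ sentence.
\end{itemize}
The string $\bar y$ may be empty, so $\Sigma^0_m$ and $\Pi^0_m$ formulas are both $\Sigma^0_n$ and $\Pi^0_n$ when $m<n$.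

It is known (Knight and Saraph) that every finitely generated structure has a $\Sigma^0_3$ Scott sentence. If the tuple $\bar a$ generates $\mathcal A$, one such sentence is
\begin{equation}\label{eq:sigma3}
\exists\bar x\,\Big(\bigwedge_{\chi}\chi(\bar x)\ \wedge\ \forall y\bigvee_{\tau}y=\tau(\bar x)\Big),
\end{equation}
where $\chi$ ranges over the finitary quantifier-free formulas true of $\bar a$ and $\tau$ over all terms. The cost comes from putting the $\Pi^0_2$ property ``$\bar x$ generates'' under an existential quantifier. If generating tuples can be recognized by a simpler property $p(\bar x)$, then the two tasks separate: one sentence says that some tuple has $p$, and another says that every tuple with $p$ generates.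

\begin{example}\label{ex:Z}
In the infinite cyclic group $\langle a\rangle$, the elements of infinite order that are not proper powers are $a$ and $a^{-1}$. This property is $\Pi^0_1$:
\[
p(x)\ =\ \bigwedge_{k\ge1}x^k\ne1\ \wedge\ \bigwedge_{k\ge2}\forall z\;\,z^k\ne x .
\]
The group axioms together with $\exists x\,p(x)$ and $\forall x\,\forall y\,\big(\neg p(x)\vee\bigvee_{k\in\mathbb Z}y=x^k\big)$ form a d-$\Sigma^0_2$ sentence. It holds in $\langle a\rangle$, and each of its models is a group generated by an element of infinite order. So it is a Scott sentence.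
\end{example}

A finitely generated group has \emph{solvable word problem} if, for some (equivalently every) finite generating set, it is decidable whether a given word in the generators and their inverses represents the identity. A finitely presented group with solvable word problem is given by a finite amount of data and one can compute in it, so one may hope that its generating tuples can always be recognized as in Example~\ref{ex:Z}. Harrison-Trainor and Ho \cite{HTH} posed the following question.

\begin{quote}
\emph{Does every finitely presented group with solvable word problem have a d-$\Sigma^0_2$ Scott sentence?}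
\end{quote}

The answer is no; the counterexample is the group in Theorem~\ref{thm:main}.

\subsection{Results}

The first step removes infinitary logic from the question. Write $\mathcal B\prec_1\mathcal A$ if $\mathcal B$ is a substructure of $\mathcal A$ and $\mathcal A\models\theta(\bar b)\iff\mathcal B\models\theta(\bar b)$ for every finitary existential formula $\theta$ and every tuple $\bar b$ from $\mathcal B$.

\begin{theorem}\label{thm:criterion}
For a finitely generated structure $\mathcal A$ in a countable language, the following are equivalent:
\begin{enumerate}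
\item[(1)] $\mathcal A$ has a d-$\Sigma^0_2$ Scott sentence;
\item[(2)] $\mathcal A$ has a $\Pi^0_3$ Scott sentence;
\item[(3)] there is no proper substructure $\mathcal B\cong\mathcal A$ with $\mathcal B\prec_1\mathcal A$.
\end{enumerate}
\end{theorem}

The equivalence of (1) and (3) is due to Harrison-Trainor and Ho; we include a proof. The second step removes logic altogether. For a group $G$ consider the following condition.

\begin{quote}
$(\ast)$\quad There is an injective, non-surjective endomorphism $\varphi$ of $G$ such that for every finite set $S\subseteq G\setminus\{1\}$ there is an endomorphism $\psi$ of $G$ with $\psi\varphi=\mathrm{id}$ and $1\notin\psi(S)$.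
\end{quote}

Recall that a group is \emph{Hopfian} if each of its surjective endomorphisms is injective, and \emph{co-Hopfian} if each of its injective endomorphisms is surjective.

\begin{theorem}\label{thm:star}
Let $G$ be a finitely generated group. If $(\ast)$ holds, then $G$ has no $\Pi^0_3$ Scott sentence. If $G$ is finitely presented, then $G$ has a d-$\Sigma^0_2$ Scott sentence if and only if $(\ast)$ fails. In particular, every finitely presented group that is Hopfian or co-Hopfian has a d-$\Sigma^0_2$ Scott sentence.
\end{theorem}

Finitely generated residually finite groups are Hopfian (Remark~\ref{rem:rf}), so finite groups, finitely generated abelian groups and finitely generated free groups all fall under the last sentence of the theorem. These examples suggest a positive answer to the question. A counterexample has to be non-Hopfian and non-co-Hopfian in a tightly coupled way, through one proper self-embedding with many left inverses.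

Let $R=\mathbb F_2\langle t,u\mid tu=1\rangle$ be the $\mathbb F_2$-algebra generated by two noncommuting elements $t,u$ subject to $tu=1$. For a ring $\Lambda$, let $\mathrm{EL}_n(\Lambda)\le\mathrm{GL}_n(\Lambda)$ be the subgroup generated by the elementary matrices $1+rE_{ij}$ ($i\ne j$, $r\in\Lambda$), where $E_{ij}$ is the matrix with $1$ in position $(i,j)$ and $0$ elsewhere. Fix $n\ge5$, let $R^n$ be the group of column vectors, and put
\begin{equation}\label{eq:G}
G=R^n\rtimes\mathrm{EL}_n(R),\qquad (x,g)(y,h)=(x+gy,\,gh).
\end{equation}

\begin{theorem}\label{thm:main}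
The group $G$ in \eqref{eq:G} is finitely presented, has solvable word problem, satisfies $(\ast)$, and has no $\Pi^0_3$ Scott sentence. In particular it has no d-$\Sigma^0_2$ Scott sentence.
\end{theorem}

Thus the bound $\Sigma^0_3$ of Knight and Saraph is optimal for $G$. The phenomenon survives products.

\begin{corollary}\label{cor:products}
If $G$ is as in Theorem~\ref{thm:main} and $Q$ is any finitely presented group, then $G\times Q$ and $G*Q$ are finitely presented groups without a $\Pi^0_3$ Scott sentence. Hence every finitely presented group with solvable word problem is a direct factor, and a free factor, of a finitely presented group with solvable word problem and no d-$\Sigma^0_2$ Scott sentence.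
\end{corollary}

\subsection{Outline and conventions}

Theorems~\ref{thm:criterion} and~\ref{thm:star} are proved in Sections~\ref{sec:criterion} and~\ref{sec:star}. Section~\ref{sec:ring} explains where $R$ and $G$ come from and proves $(\ast)$ and the solvability of the word problem. The longest part of the paper, Sections~\ref{sec:steinberg}--\ref{sec:kernel}, shows that $G$ is finitely presented. It uses one published result.

\begin{theorem}[\cite{Behr,BKW}]\label{thm:SL}
The group $\mathrm{SL}_n(\mathbb F_2[u,u^{-1}])$ is finitely presented for $n\ge3$.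
\end{theorem}

This is found in Behr \cite{Behr}. It also follows from the Rank Theorem of Bux, K\"ohl and Witzel \cite{BKW}, by which this $S$-arithmetic group, with $S=\{0,\infty\}$, has finiteness length $2(n-1)-1\ge2$; finiteness length at least $2$ means finitely presented. Everything else is proved below, apart from textbook facts that are recalled where they are used.

Groups are structures in the language $\{\cdot,{}^{-1},1\}$. A Scott sentence for a group in a smaller language, together with the finitary universal axioms for ${}^{-1}$ and $1$, is a Scott sentence of the same class ($\Pi^0_3$ or d-$\Sigma^0_2$) in this language, so the negative results do not depend on this choice. We write $[a,b]=aba^{-1}b^{-1}$, $[n]=\{1,\dots,n\}$ and $\mathbb N=\{0,1,2,\dots\}$.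

\section{Scott sentences and existentially faithful self-embeddings}\label{sec:criterion}

Existential formulas always pass from a substructure $\mathcal B$ up to $\mathcal A$. So $\mathcal B\prec_1\mathcal A$ says that they also pass down, or equivalently that finitary universal formulas true in $\mathcal B$ stay true in $\mathcal A$. The relation $\prec_1$ is transitive. A proper copy $\mathcal B\prec_1\mathcal A$ of $\mathcal A$ is what defeats the method of Example~\ref{ex:Z}: the generators of $\mathcal B$ satisfy in $\mathcal A$ every universal formula that the generators of $\mathcal A$ satisfy, and yet they do not generate $\mathcal A$.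

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
(1)$\Rightarrow$(2). Both $\Sigma^0_2$ and $\Pi^0_2$ sentences are $\Pi^0_3$, and a conjunction of two $\Pi^0_3$ sentences is $\Pi^0_3$.

(2)$\Rightarrow$(3). Suppose that $\mathcal B\cong\mathcal A$ is a proper substructure with $\mathcal B\prec_1\mathcal A$. We build a countable structure that is not isomorphic to $\mathcal A$ and satisfies every $\Pi^0_3$ sentence true in $\mathcal A$. Put $\mathcal A_0=\mathcal A$. Given $\mathcal A_i\cong\mathcal A\cong\mathcal B$, transport the pair $\mathcal B\subsetneq\mathcal A$ along an isomorphism $\mathcal B\to\mathcal A_i$ to get a proper extension $\mathcal A_{i+1}\cong\mathcal A$ with $\mathcal A_i\prec_1\mathcal A_{i+1}$. Let $\mathcal A_\infty$ be the union of the chain. Every finite subset of $\mathcal A_\infty$ lies in some $\mathcal A_i\subsetneq\mathcal A_\infty$, so $\mathcal A_\infty$ is not finitely generated and $\mathcal A_\infty\not\cong\mathcal A$.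

We have $\mathcal A_i\prec_1\mathcal A_\infty$: if an existential formula holds in $\mathcal A_\infty$ of a tuple from $\mathcal A_i$, its witnesses lie in some $\mathcal A_m$ with $m\ge i$, and $\mathcal A_i\prec_1\mathcal A_m$. A $\Pi^0_1$ formula is a countable conjunction of finitary universal formulas, so if it holds in $\mathcal A_i$ of a tuple, it holds of that tuple in $\mathcal A_\infty$. The same is then true of $\Sigma^0_m$ formulas with $m\le2$: such a formula is quantifier-free or a disjunction of formulas $\exists\bar y\,\psi$ with $\psi$ in $\Pi^0_0$ or $\Pi^0_1$, and a witness in $\mathcal A_i$ remains a witness in $\mathcal A_\infty$. Now let $\bigwedge_k\forall\bar x\,\psi_k$ be a $\Pi^0_3$ sentence true in $\mathcal A$, with each $\psi_k$ in $\Sigma^0_m$ for some $m\le2$. A tuple from $\mathcal A_\infty$ lies in some $\mathcal A_i\cong\mathcal A$, where it satisfies $\psi_k$; hence it satisfies $\psi_k$ in $\mathcal A_\infty$. So $\mathcal A_\infty$ satisfies the sentence, which therefore is not a Scott sentence for $\mathcal A$.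

(3)$\Rightarrow$(1). Let $\bar a$ generate $\mathcal A$, and let $p(\bar x)$ be the conjunction of all finitary universal formulas (quantifier-free ones included) true of $\bar a$ in $\mathcal A$. The language is countable, so $p$ is a $\Pi^0_1$ formula. We claim that every tuple $\bar b$ satisfying $p$ in $\mathcal A$ generates $\mathcal A$. Let $\mathcal B$ be the substructure generated by $\bar b$. The tuples $\bar a$ and $\bar b$ satisfy the same quantifier-free formulas, so $\tau(\bar a)\mapsto\tau(\bar b)$ is a well-defined isomorphism $\mathcal A\to\mathcal B$. Every tuple from $\mathcal B$ has the form $\bar\tau(\bar b)$ for terms $\bar\tau$. Let $\theta$ be existential and suppose that $\theta(\bar\tau(\bar b))$ fails in $\mathcal B$. By the isomorphism, $\theta(\bar\tau(\bar a))$ fails in $\mathcal A$. So the universal formula equivalent to $\neg\theta(\bar\tau(\bar x))$ is a conjunct of $p$, and $\theta(\bar\tau(\bar b))$ fails in $\mathcal A$. Thus $\mathcal B\prec_1\mathcal A$, and (3) gives $\mathcal B=\mathcal A$.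

Hence $\mathcal A$ satisfies
\[
\exists\bar x\,p(\bar x)\ \wedge\ \forall\bar x\,\forall y\,\Big(\neg p(\bar x)\vee\bigvee_\tau y=\tau(\bar x)\Big).
\]
The first conjunct is $\Sigma^0_2$. In the second, $\neg p$ is equivalent to a countable disjunction of finitary existential formulas; after this replacement the formula in parentheses is $\Sigma^0_1$ and the conjunct is $\Pi^0_2$. In any countable model, a tuple satisfying $p$ generates the model and satisfies the same quantifier-free formulas as $\bar a$, so the model is isomorphic to $\mathcal A$.
\end{proof}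

\section{The condition $(\ast)$}\label{sec:star}

A quantifier-free formula about a group says something about finitely many words being trivial or not. A homomorphism keeps trivial words trivial, and it keeps finitely many nontrivial words nontrivial if their values avoid its kernel. So a retraction of $G$ onto a subgroup $H$ moves witnesses from $G$ into $H$, provided that its kernel can be chosen to miss any given finite set. This is what $(\ast)$ provides for $H=\varphi(G)$. Conversely, when $G$ is finitely presented, the existence of such a retraction is itself a finitary existential statement with parameters in $H$.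

\begin{proof}[Proof of Theorem~\ref{thm:star}]
Assume $(\ast)$ and let $H=\varphi(G)$, a proper subgroup isomorphic to $G$. If $\psi$ is chosen for the finite set $S$, then $\rho=\varphi\psi\colon G\to H$ fixes $H$ pointwise, because $\rho\varphi=\varphi\psi\varphi=\varphi$, and $1\notin\rho(S)$, because $\varphi$ is injective. We show that $H\prec_1G$. Let $\chi$ be quantifier-free and let $G\models\chi(\bar h,\bar g)$ with $\bar h$ from $H$. Each atomic formula of $\chi$ may be written as $w(\bar x,\bar y)=1$ for a group word $w$. Let $S$ be the finite set of nontrivial values $w(\bar h,\bar g)$ of the words $w$ occurring in $\chi$, and choose $\rho$ for $S$. Then $\rho(w(\bar h,\bar g))=w(\bar h,\rho(\bar g))$, and this element is trivial exactly when $w(\bar h,\bar g)$ is. So each atomic formula has the same truth value at $(\bar h,\bar g)$ and at $(\bar h,\rho(\bar g))$, and $H\models\exists\bar y\,\chi(\bar h,\bar y)$. Thus $H\prec_1G$, and by Theorem~\ref{thm:criterion} the finitely generated group $G$ has no $\Pi^0_3$ Scott sentence and no d-$\Sigma^0_2$ Scott sentence.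

Now let $G=\langle\bar g\mid r_1,\dots,r_k\rangle$ be finitely presented, without a d-$\Sigma^0_2$ Scott sentence. By Theorem~\ref{thm:criterion} there are a proper subgroup $H\prec_1G$ and an isomorphism $\varphi\colon G\to H$. Choose words $w_i$ with $\varphi(g_i)=w_i(\bar g)$. Given a finite set $S=\{v_j(\bar g)\}\subseteq G\setminus\{1\}$, consider
\[
\exists\bar y\,\Big(\bigwedge_l r_l(\bar y)=1\ \wedge\ \bigwedge_i\varphi(g_i)=w_i(\bar y)\ \wedge\ \bigwedge_j v_j(\bar y)\ne1\Big).
\]
This formula is finitary because there are finitely many relators; that is the only use of finite presentability. Its parameters $\varphi(g_i)$ lie in $H$, and it holds in $G$ with $\bar y=\bar g$, so it holds in $H$. A witness $\bar y$ in $H$ satisfies the relators and so defines a homomorphism $\rho\colon G\to H$ with $g_i\mapsto y_i$. We have $\rho(\varphi(g_i))=w_i(\bar y)=\varphi(g_i)$, so $\rho\varphi=\varphi$, and $1\notin\rho(S)$. Then $\psi=\varphi^{-1}\rho$ satisfies $\psi\varphi=\mathrm{id}$ and $1\notin\psi(S)$. This is $(\ast)$.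

Finally, if $(\ast)$ holds, then $\varphi$ shows that $G$ is not co-Hopfian. Any $\psi$ with $\psi\varphi=\mathrm{id}$ is surjective, and it is not injective, since otherwise $\varphi=\psi^{-1}$ would be onto. So $G$ is not Hopfian.
\end{proof}

\begin{remark}\label{rem:rf}
A finitely generated residually finite group $G$ is Hopfian. Indeed, let $\psi$ be a surjective endomorphism, let $g\ne1$, and let $\alpha\colon G\to F$ be a homomorphism to a finite group with $\alpha(g)\ne1$. The map $\beta\mapsto\beta\psi$ is injective on the finite set $\mathrm{Hom}(G,F)$, hence bijective. So $\alpha=\beta\psi$ for some $\beta$, and $\psi(g)\ne1$.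
\end{remark}

\begin{remark}\label{rem:infmany}
In $(\ast)$, infinitely many left inverses $\psi$ are needed. Each has a nontrivial kernel, and if finitely many sufficed, a set $S$ containing a nontrivial element of each kernel would give a contradiction.
\end{remark}

\begin{lemma}\label{lem:products}
If $G$ satisfies $(\ast)$ and $Q$ is any group, then $G\times Q$ and $G*Q$ satisfy $(\ast)$.
\end{lemma}

\begin{proof}
For $G\times Q$ use $\varphi\times\mathrm{id}$, which is injective and not surjective, and the maps $\psi\times\mathrm{id}$. Given finitely many nontrivial elements $(g,q)$, choose $\psi$ for the set of those components $g$ that are nontrivial. Then $(\psi(g),q)\ne(1,1)$ in each case.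

For $G*Q$ use $\varphi*\mathrm{id}$ and the maps $\psi*\mathrm{id}$, which are left inverses of it; in particular $\varphi*\mathrm{id}$ is injective. It is not onto, because the retraction $G*Q\to G$ killing $Q$ maps its image onto $\varphi(G)\ne G$. By the normal form theorem for free products, an element of $G*Q$ is nontrivial if and only if it is a nonempty product of nontrivial syllables taken alternately from $G$ and $Q$. Given finitely many nontrivial elements, choose $\psi$ for the set of all $G$-syllables of their normal forms. Then $\psi*\mathrm{id}$ sends each normal form to a normal form of the same length.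
\end{proof}

\section{From a shift to the group $G$}\label{sec:ring}

\subsection{The model case}

The mechanism behind $(\ast)$ is visible in a group that is not finitely generated.

\begin{example}\label{ex:shift}
Let $P$ be the $\mathbb F_2$-vector space with basis $p_0,p_1,\dots$, viewed as an additive group. Let $\varphi(p_b)=p_{b+1}$; this map is injective and misses $p_0$. A left inverse of $\varphi$ must send $p_{b+1}$ to $p_b$, but it may send $p_0$ anywhere. Let $\psi_m$ be the left inverse with $\psi_m(p_0)=p_m$. Then
\[
\psi_m\Big(\sum_b c_bp_b\Big)=(c_0+c_{m+1})\,p_m+\sum_{b\ge1,\ b\ne m+1}c_b\,p_{b-1},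
\]
so $\ker\psi_m=\{0,\,p_0+p_{m+1}\}$. A nonzero element lies in at most one of these kernels, so for each finite $S\subseteq P\setminus\{0\}$ all but finitely many $\psi_m$ satisfy $0\notin\psi_m(S)$. Thus $P$ satisfies $(\ast)$.

Nevertheless $P$ has a $\Pi^0_2$ Scott sentence, which states the group axioms, $\forall x\;x^2=1$, and for each $k$ the existence of $k$ distinct elements. So finite generation cannot be dropped from Theorem~\ref{thm:star}: without it, the union of the chain in the proof of Theorem~\ref{thm:criterion} may be isomorphic to the structure itself.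
\end{example}

An abelian group that is not finitely generated can become finitely generated as a module over a group acting on it. The condition $(\ast)$ passes to the semidirect product if the action commutes with the maps.

\begin{lemma}\label{lem:transfer}
Let a group $\Gamma$ act by automorphisms on an abelian group $M$. Let $\varphi$ and $\psi_m$ $(m\in\mathbb N)$ be endomorphisms of $M$ that commute with the action. Assume that $\varphi$ is not surjective, that $\psi_m\varphi=\mathrm{id}$ for all $m$, and that each nonzero element of $M$ lies in $\ker\psi_m$ for only finitely many $m$. Then $M\rtimes\Gamma$ satisfies $(\ast)$.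
\end{lemma}

\begin{proof}
If $\lambda$ is one of the maps $\varphi,\psi_m$, then $\lambda(x+gy)=\lambda(x)+g\lambda(y)$, so $\lambda'(x,g)=(\lambda(x),g)$ is an endomorphism of $M\rtimes\Gamma$. We have $\psi_m'\varphi'=\mathrm{id}$, so $\varphi'$ is injective, and $\varphi'$ is not surjective. Since $\ker\psi_m'=\{(x,1):x\in\ker\psi_m\}$, a finite set of nontrivial elements meets $\ker\psi'_m$ for only finitely many $m$.
\end{proof}

For $M=P$ the lemma gives nothing new, because only the identity commutes with all the maps. An automorphism $\gamma$ commuting with every $\psi_m$ preserves every $\ker\psi_m$ and so fixes every $p_0+p_{m+1}$; thus $\gamma(p_b)=p_b+c$ with $c$ independent of $b$. Commuting with $\varphi$ gives $\varphi(c)=c$, so $c=0$. We need a larger $M$ with many symmetries. A ring supplies them: left multiplications commute with right multiplications. So we write the maps of Example~\ref{ex:shift} as right multiplications. Let $t$ stand for $\varphi$, and $u$ for the left inverse that kills $p_0$. Applying $t$ and then $u$ is the identity, that is, $tu=1$, while $ut\ne1$. This leads to the ring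 $R$. It cannot be replaced by a commutative ring, where $tu=1$ makes multiplication by $t$ surjective.

\subsection{The ring $R$}\label{sub:R}

Let $V$ be the $\mathbb F_2$-vector space with basis $v_0,v_1,\dots$. Let $R$ act on $V$ on the left by
\[
uv_c=v_{c+1},\qquad tv_c=v_{c-1}\ \ (c\ge1),\qquad tv_0=0;
\]
this is well defined since $tu$ acts as the identity. Let $B=\langle t,u\mid tu=1\rangle$ as a monoid. Then $R$ is the monoid algebra $\mathbb F_2[B]$, because both have the same universal property. Put
\[
f=1-ut,\qquad e_{ab}=u^aft^b\quad(a,b\in\mathbb N),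
\]
and let $I$ be the $\mathbb F_2$-span of the $e_{ab}$.

\begin{lemma}\label{lem:ring}
\begin{enumerate}
\item[(a)] The elements $u^it^j$ $(i,j\in\mathbb N)$ form a basis of $R$, and $R$ acts faithfully on $V$.
\item[(b)] $tf=0=fu$, $\ e_{ab}v_c=\delta_{bc}v_a$ and $e_{ab}e_{cd}=\delta_{bc}e_{ad}$.
\item[(c)] $I$ is the two-sided ideal generated by $f$, and $R/I\cong A:=\mathbb F_2[u,u^{-1}]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Deleting occurrences of $tu$ turns any word in $t,u$ into a word $u^it^j$, so these elements span $R$. Let $r=\sum c_{ij}u^it^j$ with not all coefficients zero, and let $j_0$ be the least $j$ with some $c_{ij}\ne0$. Since $t^jv_{j_0}=0$ for $j>j_0$ and $t^{j_0}v_{j_0}=v_0$, we get $rv_{j_0}=\sum_ic_{ij_0}v_i\ne0$. This proves both independence and faithfulness.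

(b) We have $tf=t-(tu)t=0$ and $fu=u-u(tu)=0$. Also $fv_0=v_0$ and $fv_c=v_c-v_c=0$ for $c\ge1$. So $ft^bv_c=\delta_{bc}v_0$ and $e_{ab}v_c=\delta_{bc}v_a$. Hence $e_{ab}e_{cd}$ and $\delta_{bc}e_{ad}$ act in the same way on $V$, and they are equal by (a).

(c) We have $ue_{ab}=e_{a+1,b}$ and $e_{ab}t=e_{a,b+1}$. By $tu=1$ and $tf=0$, the element $te_{ab}$ is $e_{a-1,b}$ for $a\ge1$ and $0$ for $a=0$. By $tu=1$ and $fu=0$, the element $e_{ab}u$ is $e_{a,b-1}$ for $b\ge1$ and $0$ for $b=0$. So $I$ is a two-sided ideal. It contains $f=e_{00}$ and is contained in the ideal generated by $f$. The quotient is $\mathbb F_2\langle t,u\mid tu=ut=1\rangle=\mathbb F_2[u,u^{-1}]$.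
\end{proof}

So $R$ is an extension of the commutative ring $A$ by the ideal $I$ of all $\mathbb N\times\mathbb N$ matrices with finitely many nonzero entries. The ideal is responsible for $(\ast)$, and the description of both ends is what makes finite presentability accessible.

\subsection{Condition $(\ast)$ and the word problem}

For $m\in\mathbb N$ let
\[
s_m=u+ft^m=u+e_{0m}.
\]
Since $tf=0$, we have $ts_m=1$. The model case sits inside $R$ as the span of the elements $p_b=ft^b=e_{0b}$: we have $p_bt=p_{b+1}$, $\ p_0s_m=fu+e_{00}e_{0m}=p_m$, and $p_bs_m=p_{b-1}+e_{0b}e_{0m}=p_{b-1}$ for $b\ge1$. The choice $s=u$ alone would show that $G$ is neither Hopfian nor co-Hopfian, but by Remark~\ref{rem:infmany} it cannot give $(\ast)$.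

\begin{proposition}\label{prop:star}
The group $G=R^n\rtimes\mathrm{EL}_n(R)$ satisfies $(\ast)$.
\end{proposition}

\begin{proof}
We apply Lemma~\ref{lem:transfer} to $M=R^n$, $\Gamma=\mathrm{EL}_n(R)$, $\varphi(x)=xt$ and $\psi_m(x)=xs_m$, where every entry of the column $x$ is multiplied on the right. These maps commute with left multiplication by matrices, and $\psi_m\varphi(x)=xts_m=x$. The image of $\varphi$ is $(Rt)^n$, and $1\notin Rt$ because every element of $Rt$ kills $v_0$. So $\varphi$ is not surjective.

It remains to show that a nonzero $x$ lies in at most one $\ker\psi_m$. By Lemma~\ref{lem:ring}(b), $s_mv_c=v_{c+1}+\delta_{cm}v_0$. So $s_mV$ is spanned by $v_0+v_{m+1}$ and the $v_c$ with $c\ge1$, $c\ne m+1$. If $m\ne m'$, then $s_mV+s_{m'}V$ contains every $v_c$ with $c\ge1$, and then also $v_0$; it is all of $V$. If $xs_m=xs_{m'}=0$, each entry of $x$ kills $s_mV$ and $s_{m'}V$, hence $V$, and so it is $0$ by faithfulness.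
\end{proof}

\begin{proposition}\label{prop:wp}
Every finitely generated subgroup of $\mathrm{GL}_{n+1}(R)$ has solvable word problem, and $G$ is isomorphic to a subgroup of $\mathrm{GL}_{n+1}(R)$.
\end{proposition}

\begin{proof}
An element of $R$ is a finite set of basis elements $u^it^j$, uniquely by Lemma~\ref{lem:ring}(a). Addition is symmetric difference, and multiplication is determined by
\[
u^it^j\cdot u^kt^l=\begin{cases}u^{i+k-j}\,t^l&\text{if }k\ge j,\\ u^i\,t^{j-k+l}&\text{if }k<j.\end{cases}
\]
Given the finitely many matrices of the generators and their inverses, one decides whether a word is trivial by multiplying out and comparing with the identity matrix. The map $(x,g)\mapsto\begin{pmatrix}g&x\\0&1\end{pmatrix}$ is an injective homomorphism $G\to\mathrm{GL}_{n+1}(R)$, as one sees by comparing the product of two such matrices with \eqref{eq:G}.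
\end{proof}

It remains to prove that $G$ is finitely presented.

\section{Steinberg groups and the plan for finite presentability}\label{sec:steinberg}

The group $\mathrm{EL}_n(R)$ comes with generators but without relations. The Steinberg group is the group defined by those relations among elementary matrices that hold for formal reasons. For a ring $\Lambda$ consider symbols $x_{ij}(r)$ with $i\ne j$, $r\in\Lambda$, and the relations
\begin{itemize}
\item[(S1)] $x_{ij}(r)\,x_{ij}(s)=x_{ij}(r+s)$;
\item[(S2)] $[x_{ij}(r),x_{jl}(s)]=x_{il}(rs)$ for $i,j,l$ distinct;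
\item[(S3)] $[x_{ij}(r),x_{kl}(s)]=1$ for $j\ne k$ and $i\ne l$.
\end{itemize}
The condition in (S3) is symmetric in the two symbols. Let $\mathrm{St}_n(\Lambda)$ be the group with these generators and relations, all indices being in $[n]$. The matrices $1+rE_{ij}$ satisfy the relations: for (S2), $X=rE_{ij}$ and $Y=sE_{jl}$ satisfy $X^2=Y^2=YX=0$, so $(1+X)(1+Y)(1-X)(1-Y)=1+XY$; for (S1) and (S3), the products of the two off-diagonal terms vanish in both orders. So $x_{ij}(r)\mapsto1+rE_{ij}$ defines a surjection $\mathrm{St}_n(\Lambda)\to\mathrm{EL}_n(\Lambda)$. By (S1), $x_{ij}(0)=1$ and $x_{ij}(r)^{-1}=x_{ij}(-r)$.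

In the matrix form of Proposition~\ref{prop:wp}, the normal subgroup $R^n$ of $G$ is generated by the elementary matrices $1+sE_{i,n+1}$. It can therefore be treated on the same footing. Let $\widetilde G$ be the group with generators $x_{ij}(r)$ for $i\in[n]$, $j\in[n+1]$, $i\ne j$, $r\in R$, and with all relations (S1)--(S3) among them. Note that $n+1$ occurs only as a second index.

\begin{lemma}\label{lem:semidirect}
$\widetilde G\cong R^n\rtimes\mathrm{St}_n(R)$, where $\mathrm{St}_n(R)$ acts through $\mathrm{EL}_n(R)$ and $x_{i,n+1}(s)$ corresponds to the column $\mathbf e_is$ with entry $s$ in row $i$ and $0$ elsewhere.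
\end{lemma}

\begin{proof}
Recall that if $M=\langle X\mid\mathcal R\rangle$, $\Gamma=\langle Y\mid\mathcal S\rangle$ and $\Gamma$ acts on $M$, then $M\rtimes\Gamma$ is presented by the generators $X\cup Y$, the relations $\mathcal R\cup\mathcal S$, and for each $x\in X$, $y\in Y$ one relation expressing $yxy^{-1}$ as a word in $X$ representing $y\cdot x$. We sort the relations of $\widetilde G$. Those not involving $n+1$ present $\mathrm{St}_n(R)$. Those among the $x_{i,n+1}(s)$ say that these symbols are additive in $s$ and commute, which presents $R^n=\bigoplus_i\mathbf e_iR$. The remaining ones say, for $i,j\in[n]$, that $x_{ij}(r)$ conjugates $x_{j,n+1}(s)$ to $x_{i,n+1}(rs)\,x_{j,n+1}(s)$ and commutes with $x_{k,n+1}(s)$ for $k\ne j$. This is the action of $1+rE_{ij}$, which sends $\mathbf e_js$ to $\mathbf e_irs+\mathbf e_js$ and fixes $\mathbf e_ks$ for $k\ne j$.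
\end{proof}

Let $K=\ker(\mathrm{St}_n(R)\to\mathrm{EL}_n(R))$. Since $K$ acts trivially on $R^n$, it is normal in $\widetilde G$, and $\widetilde G/K=G$. Two things have to be shown.
\begin{enumerate}
\item[(i)] The group $\widetilde G$ is finitely presented (Section~\ref{sec:fp}). The reason is that (S2) encodes the multiplication of the finitely presented ring $R$ by commutators.
\item[(ii)] The kernel $K$ is the normal closure of a finite set (Section~\ref{sec:kernel}). We split the problem along $I\subseteq R\to A$. Over $A$, Theorem~\ref{thm:SL} applies. Over $I$ there is no kernel at all, because $I$ consists of finite matrices over $\mathbb F_2$ and the Steinberg relations present $\mathrm{GL}_d(\mathbb F_2)$ (Section~\ref{sec:F2}).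
\end{enumerate}

We use the identities $xyx^{-1}=[x,y]\,y$, $\ [y,x]=[x,y]^{-1}$, and
\begin{equation}\label{eq:comm}
[xx',y]=x[x',y]x^{-1}\,[x,y],\qquad [x,yy']=[x,y]\;y[x,y']y^{-1},
\end{equation}
which are verified by expanding both sides. In both (i) and (ii) we define new elements as commutators and must show that the result does not depend on the choices made. The tool is the group-theoretic shadow of associativity, $(rs)q=r(sq)$, in part (a) of the next lemma.

\begin{lemma}\label{lem:assoc}
Let $a,b,c$ be elements of a group.
\begin{enumerate}
\item[(a)] If $a$ commutes with $c$, and $[b,c]$ commutes with $c$ and with $[a,b]$, then $[[a,b],c]=[a,[b,c]]$.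
\item[(b)] If $a^2=1$ and $a$ commutes with $[a,b]$, then $[a,b]^2=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Put $d=[a,b]$ and $e=[b,c]$. Using $aca^{-1}=c$, $\ aba^{-1}=db$ and \eqref{eq:comm}, we get
\[
aea^{-1}=[db,c]=d\,e\,d^{-1}\,[d,c]=e\,[d,c].
\]
So $[a,e]=e[d,c]e^{-1}=[d,c]$, since $e$ commutes with $d$ and $c$.

(b) By \eqref{eq:comm}, $1=[a^2,b]=a[a,b]a^{-1}[a,b]=[a,b]^2$.
\end{proof}

\section{A finite presentation of $\widetilde G$}\label{sec:fp}

We want to keep only the generators $x_{ij}(1),x_{ij}(t),x_{ij}(u)$ and to recover the others as commutators. The first case shows the difficulty and the remedy. The element $x_{13}(t^2)$ could be defined as $[x_{12}(t),x_{23}(t)]$ or as $[x_{14}(t),x_{43}(t)]$, and the two must agree. Now $x_{23}(t)=[x_{24}(1),x_{43}(t)]$ and $x_{14}(t)=[x_{12}(t),x_{24}(1)]$, so the two candidates are the two bracketings of $x_{12}(t)$, $x_{24}(1)$, $x_{43}(t)$. They agree by Lemma~\ref{lem:assoc}(a), using only relations among the generators we kept. The proof below iterates this along the length of words; it first works with the free monoid, where length is defined,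 and imposes $tu=1$ at the end.

\begin{proposition}\label{prop:fp}
The group $\widetilde G$ is finitely presented.
\end{proposition}

\begin{proof}
Let $W$ be the free monoid on $\{t,u\}$, with empty word $\emptyset$ and length function $|\cdot|$. For symbols $z_{ij}(w)$ with $i\in[n]$, $j\in[n+1]$, $i\ne j$, $w\in W$, and for $N\ge1$, consider the relations
\begin{itemize}
\item[$(a_N)$] $z_{ij}(w)^2=1$ if $|w|\le N$;
\item[$(b_N)$] $[z_{ij}(w),z_{jl}(w')]=z_{il}(ww')$ if $i,j,l$ are distinct and $|w|+|w'|\le N$;
\item[$(c_N)$] $[z_{ij}(w),z_{kl}(w')]=1$ if $j\ne k$, $i\ne l$ and $|w|,|w'|\le N$.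
\end{itemize}
Let $\widehat G$ be the group with generators $z_{ij}(w)$, $|w|\le1$, and the finitely many relations $(a_1)$, $(b_1)$, $(c_1)$ and
\begin{equation}\label{eq:tu}
[z_{ij}(t),z_{jl}(u)]=z_{il}(\emptyset)\qquad(i,j,l\text{ distinct}).
\end{equation}
We show that $\widehat G\cong\widetilde G$.

\medskip\noindent\emph{The inductive step.} Suppose that elements $z_{ij}(w)\in\widehat G$ with $|w|\le N$ are given and satisfy $(a_N)$, $(b_N)$, $(c_N)$. We define the elements for $|w|=N+1$ and prove the relations for $N+1$. Auxiliary indices are taken in $[n]$, since they occur as first indices.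

Lemma~\ref{lem:assoc}(a) will always be applied in the same way. Let $i,j,k,l$ be distinct, let $p,q,r\in W$, and put $a=z_{ij}(p)$, $b=z_{jk}(q)$, $c=z_{kl}(r)$. Suppose that $[a,b]=z_{ik}(pq)$ and $[b,c]=z_{jl}(qr)$. The lemma needs $z_{ij}(p)$ to commute with $z_{kl}(r)$, and $z_{jl}(qr)$ to commute with $z_{kl}(r)$ and with $z_{ik}(pq)$. All three pairs satisfy the index condition of $(c)$. So if $(c)$ is known for the lengths involved, then
\begin{equation}\label{eq:star}
[z_{ik}(pq),z_{kl}(r)]=[z_{ij}(p),z_{jl}(qr)].
\end{equation}

\emph{Definition.} Let $|w|=N+1$ and fix $i\ne l$. For each splitting $w=pq$ into nonempty words and each $j\in[n]\setminus\{i,l\}$ put $y_j(p,q)=[z_{ij}(p),z_{jl}(q)]$. Let $w=pqr$ with $p,r\ne\emptyset$, and let $j\ne k$ in $[n]\setminus\{i,l\}$. Then $|pq|,|qr|\le N$, so $(b_N)$ and $(c_N)$ give \eqref{eq:star}, that is, $y_k(pq,r)=y_j(p,qr)$. With $q=\emptyset$ this shows that $y_j(p,r)$ does not depend on $j$. Any two different splittings of $w$ have the form $(p,qr)$ and $(pq,r)$, so the value does not depend on the splitting either. Call it $z_{il}(w)$.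

\emph{Relation $(c_{N+1})$.} Let $j\ne k$, $i\ne l$, $|w|=N+1$ and $|w'|\le N$. Choose $m\in[n]\setminus\{i,j,k,l\}$; this is the one place where $n\ge5$ is needed in full. Write $z_{ij}(w)=[z_{im}(p),z_{mj}(q)]$ with $p,q\ne\emptyset$. By $(c_N)$, $z_{kl}(w')$ commutes with $z_{im}(p)$, as $m\ne k$ and $i\ne l$, and with $z_{mj}(q)$, as $j\ne k$ and $m\ne l$. So it commutes with $z_{ij}(w)$. By symmetry this also covers $|w|\le N$, $|w'|=N+1$. If $|w|=|w'|=N+1$, write $z_{kl}(w')=[z_{km}(p'),z_{ml}(q')]$; both entries commute with $z_{ij}(w)$ by the case just proved.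

\emph{Relation $(a_{N+1})$.} The element $z_{il}(w)=[z_{ij}(p),z_{jl}(q)]$ commutes with the involution $z_{ij}(p)$ by $(c_{N+1})$. Apply Lemma~\ref{lem:assoc}(b).

\emph{Relation $(b_{N+1})$.} Let the total length be $N+1$. If both words are nonempty, the relation is the definition. Otherwise one word is empty and the other, $w$, has length $N+1\ge2$. Take $w=pq$ with $p,q\ne\emptyset$ and $r=\emptyset$. Then $[a,b]=z_{ik}(w)$ by definition and $[b,c]=z_{jl}(q)$ by $(b_N)$, so \eqref{eq:star} holds by $(c_{N+1})$ and reads $[z_{ik}(w),z_{kl}(\emptyset)]=[z_{ij}(p),z_{jl}(q)]=z_{il}(w)$. Next take $p=\emptyset$ and $w=qr$ with $q,r\ne\emptyset$. Then $[a,b]=z_{ik}(q)$ by $(b_N)$ and $[b,c]=z_{jl}(w)$ by definition, so \eqref{eq:star} reads $[z_{ij}(\emptyset),z_{jl}(w)]=[z_{ik}(q),z_{kl}(r)]=z_{il}(w)$.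

\medskip\noindent\emph{From words to ring elements.} By induction we have elements $z_{ij}(w)$ for all $w\in W$, satisfying $(a)$, $(b)$, $(c)$ for all lengths. By $(b)$ and \eqref{eq:tu}, $z_{il}(tu)=z_{il}(\emptyset)$. For $w,w'\in W$ and distinct $i,m,m',j$, two applications of $(b)$ on each side give
\[
z_{ij}(w\,tu\,w')=\big[z_{im}(w),[z_{mm'}(tu),z_{m'j}(w')]\big]=\big[z_{im}(w),[z_{mm'}(\emptyset),z_{m'j}(w')]\big]=z_{ij}(ww').
\]
So $z_{ij}(w)$ depends only on the image of $w$ in the monoid $B$, and we may write $z_{ij}(\beta)$ for $\beta\in B$. For fixed $i,j$ these elements commute by $(c)$ and have square $1$ by $(a)$. An element of $R=\mathbb F_2[B]$ is a sum $\sum_{\beta\in F}\beta$ over a unique finite set $F\subseteq B$, so $z_{ij}\big(\sum_{\beta\in F}\beta\big)=\prod_{\beta\in F}z_{ij}(\beta)$ defines elements $z_{ij}(r)$, $r\in R$, that satisfy (S1). Relation (S3) holds because it holds for all factors. For (S2), the elements $z_{il}(\cdot)$ commute with the $z_{ij}(\cdot)$ and the $z_{jl}(\cdot)$ by (S3). So the conjugations in \eqref{eq:comm} disappear, and expanding first in the left and then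 in the right entry gives
\[
\Big[\prod_{\beta\in F}z_{ij}(\beta),\prod_{\beta'\in F'}z_{jl}(\beta')\Big]=\prod_{\beta\in F,\ \beta'\in F'}z_{il}(\beta\beta')=z_{il}\Big(\sum_{\beta\in F}\beta\cdot\sum_{\beta'\in F'}\beta'\Big),
\]
the last step by (S1).

\medskip\noindent\emph{The isomorphism.} We have a homomorphism $\widetilde G\to\widehat G$, $x_{ij}(r)\mapsto z_{ij}(r)$. Let $\bar w$ be the image of $w\in W$ in $R$. The elements $x_{ij}(\bar w)$, $|w|\le1$, satisfy the defining relations of $\widehat G$: $(a_1)$ because $x_{ij}(r)^2=x_{ij}(2r)=1$, and the others by (S2), (S3) and $tu=1$. This gives a homomorphism $\widehat G\to\widetilde G$. By induction on $|w|$, using $z_{il}(pq)=[z_{ij}(p),z_{jl}(q)]$ and (S2), it sends $z_{ij}(w)$ to $x_{ij}(\bar w)$ for all $w\in W$; by (S1) it then sends $z_{ij}(r)$ to $x_{ij}(r)$ for all $r\in R$. Both composites are the identity on generators.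
\end{proof}

\section{The Steinberg relations present $\mathrm{GL}_d(\mathbb F_2)$}\label{sec:F2}

Let $\Omega$ be a set and let $\mathbb F_2[\Omega]$ be the vector space with basis $\Omega$. For finite $D\subseteq\Omega$, regard $\mathrm{GL}_D(\mathbb F_2)$ as the group of automorphisms of $\mathbb F_2[\Omega]$ that preserve $\mathbb F_2[D]$ and fix the basis vectors outside $D$. Let $\mathrm{GL}_{\mathrm{fin}}(\Omega)$ be the union of these groups, and let $T_{\alpha\beta}=1+E_{\alpha\beta}$ for $\alpha\ne\beta$. Let $\mathrm{St}_\Omega$ be the group with generators $x_{\alpha\beta}$ ($\alpha\ne\beta$ in $\Omega$) and relations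
\begin{itemize}
\item[(F1)] $x_{\alpha\beta}^2=1$;
\item[(F2)] $[x_{\alpha\beta},x_{\beta\gamma}]=x_{\alpha\gamma}$ for $\alpha,\beta,\gamma$ distinct;
\item[(F3)] $[x_{\alpha\beta},x_{\gamma\delta}]=1$ for $\beta\ne\gamma$ and $\alpha\ne\delta$.
\end{itemize}

\begin{proposition}\label{prop:F2}
If $\Omega$ has at least three elements, then $x_{\alpha\beta}\mapsto T_{\alpha\beta}$ defines an isomorphism $\mathrm{St}_\Omega\to\mathrm{GL}_{\mathrm{fin}}(\Omega)$.
\end{proposition}

For $|\Omega|=2$ the statement fails: (F2) is empty and (F3) trivial, so $\mathrm{St}_\Omega$ is the infinite dihedral group, while $\mathrm{GL}_2(\mathbb F_2)$ has order $6$. The proof reproduces, inside the abstract group, the decomposition of an invertible matrix as (unitriangular)$\cdot$(permutation)$\cdot$(unitriangular). Over $\mathbb F_2$ there are no signs and no diagonal matrices other than $1$, so the symmetric group lifts and nothing else has to be accounted for.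

\begin{proof}
The relations are (S1)--(S3) for the ring $\mathbb F_2$, so they hold for the $T_{\alpha\beta}$. By Gaussian elimination the $T_{\alpha\beta}$ with $\alpha,\beta\in D$ generate $\mathrm{SL}_D(\mathbb F_2)=\mathrm{GL}_D(\mathbb F_2)$, so the map is onto. A word in the $x_{\alpha\beta}$ involves only indices from a finite set $D$ with $|D|\ge3$, and if it is trivial in $\mathrm{St}_D$ it is trivial in $\mathrm{St}_\Omega$. So for injectivity we may assume $\Omega=[d]$ with $d\ge3$.

\medskip\noindent\emph{Step 1: lifting $S_d$.} Let $w_{ij}=x_{ij}x_{ji}x_{ij}$, so that $w_{ij}^2=1$, and let $s$ be the transposition $(i\,j)$. We claim that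
\begin{equation}\label{eq:wconj}
w_{ij}\,x_{kl}\,w_{ij}^{-1}=x_{s(k)s(l)}\qquad\text{for all }k\ne l .
\end{equation}
Conjugation by $w_{ij}$ is conjugation by $x_{ij}$, then $x_{ji}$, then $x_{ij}$, and it is an involution. If $\{k,l\}\cap\{i,j\}=\emptyset$, use (F3). For $l\ne i,j$ the three conjugations give
\[
x_{jl}\ \mapsto\ x_{il}x_{jl}\ \mapsto\ (x_{jl}x_{il})\,x_{jl}=x_{il}\ \mapsto\ x_{il},
\]
so $x_{jl}$ and $x_{il}$ are interchanged. For $k\ne i,j$, note that $[x_{ij},x_{ki}]=[x_{ki},x_{ij}]^{-1}=x_{kj}$ and $[x_{ji},x_{kj}]=x_{ki}$ in the same way; the three conjugations give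
\[
x_{ki}\ \mapsto\ x_{kj}x_{ki}\ \mapsto\ (x_{ki}x_{kj})\,x_{ki}=x_{kj}\ \mapsto\ x_{kj},
\]
so $x_{ki}$ and $x_{kj}$ are interchanged. Finally, choose $m\ne i,j$, using $d\ge3$. Then $x_{ij}=[x_{im},x_{mj}]\mapsto[x_{jm},x_{mi}]=x_{ji}$, so $x_{ij}$ and $x_{ji}$ are interchanged. This proves \eqref{eq:wconj}, and $w_{ij}w_{kl}w_{ij}^{-1}=w_{s(k)s(l)}$ follows.

Put $w_i=w_{i,i+1}$ and $s_i=(i\ \,i{+}1)$ for $i<d$. Then $w_i^2=1$; $\ w_iw_jw_i^{-1}=w_j$ for $|i-j|\ge2$; and $w_iw_{i+1}w_i=w_{i,i+2}=w_{i+1}w_iw_{i+1}$. These are the relations of the Coxeter presentation of $S_d$ on the generators $s_i$. So $s_i\mapsto w_i$ defines a homomorphism $\sigma\mapsto w_\sigma$ from $S_d$, and $w_\sigma x_{kl}w_\sigma^{-1}=x_{\sigma(k)\sigma(l)}$ by \eqref{eq:wconj}. The image of $w_\sigma$ in $\mathrm{GL}_d(\mathbb F_2)$ is the permutation matrix of $\sigma$, because over $\mathbb F_2$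
\[
\begin{pmatrix}1&1\\0&1\end{pmatrix}\begin{pmatrix}1&0\\1&1\end{pmatrix}\begin{pmatrix}1&1\\0&1\end{pmatrix}=\begin{pmatrix}0&1\\1&0\end{pmatrix}.
\]

\medskip\noindent\emph{Step 2: the subgroup $U=\langle x_{kl}:k<l\rangle$ injects.} For $e\le d$ let $U^{(e)}=\langle x_{kl}:k<l\le e\rangle$ and $C_e=\langle x_{me}:m<e\rangle$. By (F1) and (F3), $C_e$ is abelian of order at most $2^{e-1}$. For $k<l<e$, conjugation by $x_{kl}$ sends $x_{le}$ to $x_{ke}x_{le}$ and fixes $x_{me}$ for $m\ne l$. So $U^{(e-1)}$ normalizes $C_e$, and $U^{(e)}=C_eU^{(e-1)}$. By induction $|U|\le2^{d(d-1)/2}$. By Gaussian elimination $U$ maps onto the group of upper unitriangular matrices, which has order exactly $2^{d(d-1)/2}$. So $U\to\mathrm{GL}_d(\mathbb F_2)$ is injective.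

\medskip\noindent\emph{Step 3: $\mathrm{St}_{[d]}=\bigcup_{\sigma}Uw_\sigma U$.} Call the union $M$. Every $x_{kl}$ is conjugate to $x_{12}$ by some $w_\sigma$, so $U$ and the involutions $w_i$ generate the group. Since $1\in M$ and $UM=M$, it suffices to show $w_iM\subseteq M$. Fix $i$, let $x=x_{i,i+1}$, and let $U_i=\langle x_{kl}:k<l,\ (k,l)\ne(i,i+1)\rangle$. Conjugation by $x$ sends $x_{i+1,l}$ to $x_{il}x_{i+1,l}$ for $l>i+1$, sends $x_{ki}$ to $x_{k,i+1}x_{ki}$ for $k<i$, and fixes the other generators of $U_i$. So $x$ normalizes $U_i$, and $U=U_i\{1,x\}$. Also $w_i$ normalizes $U_i$, because $s_i$ permutes the pairs $k<l$ other than $(i,i+1)$. Hence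
\[
w_iUw_\sigma U=U_i\,w_i\{1,x\}\,w_\sigma U .
\]
Since $w_iw_\sigma=w_{s_i\sigma}\in M$, it remains to show $w_ixw_\sigma\in M$. If $\sigma^{-1}(i)<\sigma^{-1}(i+1)$, then $w_\sigma^{-1}xw_\sigma=x_{\sigma^{-1}(i),\sigma^{-1}(i+1)}\in U$, so $w_ixw_\sigma\in w_{s_i\sigma}U$. Otherwise put $\tau=s_i\sigma$. Then $\tau^{-1}(i)<\tau^{-1}(i+1)$, so $w_\tau^{-1}xw_\tau\in U$, and $w_\sigma=w_iw_\tau$. From \eqref{eq:wconj} and from $w_i=x\,x_{i+1,i}\,x$ we get $w_ixw_i=x_{i+1,i}=xw_ix$. Therefore
\[
w_ixw_\sigma=w_ixw_iw_\tau=x\,w_i\,x\,w_\tau=x\cdot w_iw_\tau\cdot w_\tau^{-1}xw_\tau\in Uw_\sigma U .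
\]

\medskip\noindent\emph{Step 4: injectivity.} Suppose that $vw_\sigma v'$ with $v,v'\in U$ maps to $1$. Then the permutation matrix of $\sigma$ is a product of upper triangular matrices, so $\sigma=1$. Now $vv'\in U$ maps to $1$, and $vv'=1$ by Step 2.
\end{proof}

\section{The kernel $K$ and the end of the proof}\label{sec:kernel}

Let $N$ be the normal closure in $\mathrm{St}_n(R)$ of all $x_{ij}(y)$ with $y\in I$. Then $\mathrm{St}_n(R)/N\cong\mathrm{St}_n(A)$. Indeed, the map $x_{ij}(r)\mapsto x_{ij}(r+I)$ kills $N$; the coset $x_{ij}(r)N$ depends only on $r+I$ by (S1); and these cosets satisfy (S1)--(S3), so they define an inverse map. With $\Phi=\ker(\mathrm{EL}_n(R)\to\mathrm{EL}_n(A))=\mathrm{EL}_n(R)\cap(1+M_n(I))$ we have a commutative diagram with exact rows: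
\[
\begin{array}{ccccccccc}
1&\longrightarrow&N&\longrightarrow&\mathrm{St}_n(R)&\longrightarrow&\mathrm{St}_n(A)&\longrightarrow&1\\
&&\downarrow&&\downarrow&&\downarrow&&\\
1&\longrightarrow&\Phi&\longrightarrow&\mathrm{EL}_n(R)&\longrightarrow&\mathrm{EL}_n(A)&\longrightarrow&1
\end{array}
\]
We show that the left vertical map is an isomorphism. Then the middle and right vertical maps have the same kernel.

Let $\Omega=[n]\times\mathbb N$, and identify $V^n$ with $\mathbb F_2[\Omega]$, so that $(i,a)$ is the column with $v_a$ in row $i$. We say that $(i,a)$ lies in \emph{block} $i$. The ring $M_n(R)$ acts faithfully on $V^n$ by Lemma~\ref{lem:ring}(a), and $e_{ab}E_{ij}$ acts as the matrix unit $E_{(i,a),(j,b)}$ by Lemma~\ref{lem:ring}(b). So $M_n(I)$ is the set of all $\Omega\times\Omega$ matrices over $\mathbb F_2$ with finitely many nonzero entries.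

\begin{lemma}\label{lem:Phi}
The map $N\to\Phi$ is surjective, and $\Phi=\mathrm{GL}_{\mathrm{fin}}(\Omega)$.
\end{lemma}

\begin{proof}
We show $\Phi\subseteq\mathrm{GL}_{\mathrm{fin}}(\Omega)\subseteq\text{image of }N$; the image of $N$ lies in $\Phi$ by the diagram. Let $1+y\in\Phi$, and let $D\subseteq\Omega$ be finite with $y$ supported on $D\times D$. Then $1+y$ fixes the basis vectors outside $D$, maps the finite-dimensional space $\mathbb F_2[D]$ into itself, and is injective. So it lies in $\mathrm{GL}_D(\mathbb F_2)$. For the second inclusion it suffices to treat the generators $T_{\alpha\beta}$. If $\alpha=(i,a)$ and $\beta=(j,b)$ with $i\ne j$, then $T_{\alpha\beta}=1+e_{ab}E_{ij}$ is the image of $x_{ij}(e_{ab})\in N$. If $\alpha\ne\beta$ lie in the same block, then $T_{\alpha\beta}=[T_{\alpha\gamma},T_{\gamma\beta}]$ with $\gamma$ in another block.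
\end{proof}

To prove injectivity we construct an inverse, using the presentation of $\Phi$ from Proposition~\ref{prop:F2}. The obstacle is that $\mathrm{St}_n(R)$ has no generators $x_{ii}(r)$. So $T_{\alpha\beta}$ has an evident lift only when $\alpha$ and $\beta$ lie in different blocks, and the other lifts have to be built as commutators.

\begin{lemma}\label{lem:tau}
There are elements $\tau_{\alpha\beta}\in N$ $(\alpha\ne\beta$ in $\Omega)$ that satisfy \emph{(F1)--(F3)}, map to $T_{\alpha\beta}$, and generate the same subgroup as the elements $x_{ij}(y)$, $y\in I$.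
\end{lemma}

\begin{proof}
\emph{Cross-block elements.} For $\alpha=(i,a)$, $\beta=(j,b)$ with $i\ne j$ let $\tau_{\alpha\beta}=x_{ij}(e_{ab})$. By (S1) these elements have square $1$ and generate the same subgroup as the $x_{ij}(y)$, $y\in I$. By (S2) and $e_{ab}e_{bc}=e_{ac}$, relation (F2) holds when $\alpha,\beta,\gamma$ lie in three different blocks. We prove (F3) for two cross-block elements $\tau_{\alpha\beta}=x_{ij}(e_{ab})$ and $\tau_{\gamma\delta}=x_{kl}(e_{cd})$ with $\beta\ne\gamma$, $\alpha\ne\delta$.
\begin{itemize}
\item If $j\ne k$ and $i\ne l$, this is (S3).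
\item If $j=k$ and $i\ne l$, then $b\ne c$, and the commutator is $x_{il}(e_{ab}e_{cd})=x_{il}(0)=1$.
\item If $j\ne k$ and $i=l$, then $a\ne d$, and the commutator is $x_{kj}(e_{cd}e_{ab})^{-1}=1$.
\item If $j=k$ and $i=l$, then $b\ne c$ and $a\ne d$. Write $x_{ji}(e_{cd})=[x_{jm}(e_{cc}),x_{mi}(e_{cd})]$ with $m\ne i,j$. The element $x_{ij}(e_{ab})$ commutes with the first entry by the second case and with the second entry by the third case.
\end{itemize}

\emph{The associativity rule.} Call a triple $(\alpha,\beta,\gamma)$ of distinct indices \emph{good} if the three elements in (F2) are defined and (F2) holds for them. Let $\alpha_1,\dots,\alpha_4$ be distinct, write $\tau_{pq}$ for $\tau_{\alpha_p\alpha_q}$, and suppose that $(\alpha_1,\alpha_2,\alpha_3)$ and $(\alpha_2,\alpha_3,\alpha_4)$ are good. The pairs $\{\tau_{12},\tau_{34}\}$, $\{\tau_{24},\tau_{34}\}$, $\{\tau_{24},\tau_{13}\}$ satisfy the index condition of (F3). If (F3) is known for them, Lemma~\ref{lem:assoc}(a) with $a=\tau_{12}$, $b=\tau_{23}$, $c=\tau_{34}$ gives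
\begin{equation}\label{eq:rule}
[\tau_{13},\tau_{34}]=[\tau_{12},\tau_{24}].
\end{equation}

\emph{Same-block elements.} For $\alpha\ne\beta$ in the same block define $\tau_{\alpha\beta}=[\tau_{\alpha\gamma},\tau_{\gamma\beta}]$ with $\gamma$ in another block. This does not depend on $\gamma$. If $\gamma,\gamma'$ lie in different blocks, both different from that of $\alpha,\beta$, apply \eqref{eq:rule} to $(\alpha,\gamma,\gamma',\beta)$: both triples meet three blocks, all elements involved are cross-block, and we get $[\tau_{\alpha\gamma'},\tau_{\gamma'\beta}]=[\tau_{\alpha\gamma},\tau_{\gamma\beta}]$. If $\gamma,\gamma'$ lie in the same block, compare both with an index from a third block. The new elements map to $[T_{\alpha\gamma},T_{\gamma\beta}]=T_{\alpha\beta}$ and do not enlarge the subgroup generated.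

Below, $\mu$ is an index in a block that contains none of the other indices in play; these will occupy at most three blocks.

\emph{Relation} (F3). Let $\beta\ne\gamma$, $\alpha\ne\delta$, and let $\alpha,\beta$ lie in the same block, so that $\tau_{\alpha\beta}=[\tau_{\alpha\mu},\tau_{\mu\beta}]$. The pairs $\{\tau_{\alpha\mu},\tau_{\gamma\delta}\}$ and $\{\tau_{\mu\beta},\tau_{\gamma\delta}\}$ satisfy the index condition. If $\tau_{\gamma\delta}$ is cross-block, both pairs commute by the cross-block case. This proves (F3) for one same-block and one cross-block element, in either order. If $\tau_{\gamma\delta}$ is same-block, both pairs commute by this mixed case.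

\emph{Relation} (F1). For $\alpha,\beta$ in the same block, $\tau_{\alpha\beta}=[\tau_{\alpha\mu},\tau_{\mu\beta}]$ commutes with the involution $\tau_{\alpha\mu}$ by (F3). Apply Lemma~\ref{lem:assoc}(b).

\emph{Relation} (F2). Since (F3) now holds in general, \eqref{eq:rule} is available whenever its two triples are good. A triple $(\alpha,\beta,\gamma)$ is good if it meets three blocks, and it is good by definition if $\alpha,\gamma$ share a block not containing $\beta$. In particular $(\alpha,\mu,\gamma)$ is always good: $[\tau_{\alpha\mu},\tau_{\mu\gamma}]=\tau_{\alpha\gamma}$. Three cases remain.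
\begin{itemize}
\item \emph{$\beta,\gamma$ in one block, $\alpha$ in another.} The triple $(\alpha,\beta,\mu)$ meets three blocks and $(\beta,\mu,\gamma)$ is good. So \eqref{eq:rule} for $(\alpha,\beta,\mu,\gamma)$ gives $[\tau_{\alpha\beta},\tau_{\beta\gamma}]=[\tau_{\alpha\mu},\tau_{\mu\gamma}]=\tau_{\alpha\gamma}$.
\item \emph{$\alpha,\beta$ in one block, $\gamma$ in another.} The triple $(\alpha,\mu,\beta)$ is good and $(\mu,\beta,\gamma)$ meets three blocks. So \eqref{eq:rule} for $(\alpha,\mu,\beta,\gamma)$ gives $[\tau_{\alpha\beta},\tau_{\beta\gamma}]=[\tau_{\alpha\mu},\tau_{\mu\gamma}]=\tau_{\alpha\gamma}$.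
\item \emph{$\alpha,\beta,\gamma$ in one block.} The triple $(\alpha,\mu,\beta)$ is good, and $(\mu,\beta,\gamma)$ is good by the first case. So \eqref{eq:rule} for $(\alpha,\mu,\beta,\gamma)$ gives the same conclusion.
\end{itemize}
This proves all three relations.
\end{proof}

\begin{lemma}\label{lem:NK}
$N\cap K=1$.
\end{lemma}

\begin{proof}
Let $N_0\le N$ be the subgroup generated by the $x_{kl}(y)$, $y\in I$. We first show that $N_0=N$, that is, that $N_0$ is normal. The generating set $\{x_{ij}(r)\}$ of $\mathrm{St}_n(R)$ is closed under inverses, so it suffices to show that conjugation by $x_{ij}(r)$ maps generators of $N_0$ into $N_0$. Here we use that $I$ is a two-sided ideal.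
\begin{itemize}
\item If $j\ne k$ and $i\ne l$, then $x_{kl}(y)$ is fixed.
\item If $j=k$ and $i\ne l$, then $x_{jl}(y)$ goes to $x_{il}(ry)\,x_{jl}(y)$.
\item If $j\ne k$ and $i=l$, then $x_{ki}(y)$ goes to $[x_{ki}(y),x_{ij}(r)]^{-1}x_{ki}(y)=x_{kj}(yr)^{-1}x_{ki}(y)$.
\item If $(k,l)=(j,i)$, then by (S1) we may take $y=e_{cd}$. Write $x_{ji}(e_{cd})=[x_{jm}(e_{cc}),x_{mi}(e_{cd})]$ with $m\ne i,j$. The conjugates of both entries lie in $N_0$ by the previous two cases.
\end{itemize}
By Lemma~\ref{lem:tau}, $x_{\alpha\beta}\mapsto\tau_{\alpha\beta}$ defines a homomorphism from $\mathrm{St}_\Omega$ onto $N_0=N$, and the composite $\mathrm{St}_\Omega\to N\to\mathrm{GL}_{\mathrm{fin}}(\Omega)$ is the isomorphism of Proposition~\ref{prop:F2}. An element of $N\cap K$ is the image of some $g\in\mathrm{St}_\Omega$ that maps to the identity matrix; then $g=1$.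
\end{proof}

The next lemma lets us use Theorem~\ref{thm:SL} without knowing an explicit presentation.

\begin{lemma}\label{lem:fgfp}
The kernel of a surjection $\pi\colon F\to Q$ from a finitely generated group onto a finitely presented group is the normal closure of a finite set.
\end{lemma}

\begin{proof}
Let $F=\langle f_1,\dots,f_k\rangle$ and $Q=\langle\bar y\mid r_1,\dots,r_s\rangle$ with $\bar y$ finite. Choose words $v_j,u_i$ with $y_j=v_j(\pi(\bar f))$ and $\pi(f_i)=u_i(\bar y)$. Let $M$ be the normal closure in $F$ of the elements $r_l(\bar v(\bar f))$ and $f_i^{-1}u_i(\bar v(\bar f))$. All of them lie in $\ker\pi$, so $\pi$ induces a map $F/M\to Q$. The elements of the first kind show that $y_j\mapsto v_j(\bar f)M$ defines a homomorphism $Q\to F/M$, and those of the second kind show that it is onto. The composite $Q\to F/M\to Q$ is the identity. So $Q\to F/M$ is bijective, $F/M\to Q$ is its inverse, and $M=\ker\pi$.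
\end{proof}

\begin{proposition}\label{prop:K}
The group $K$ is the normal closure in $\mathrm{St}_n(R)$ of a finite set.
\end{proposition}

\begin{proof}
Let $K_A=\ker(\mathrm{St}_n(A)\to\mathrm{EL}_n(A))$. The ring $A$ is a Euclidean domain: up to the units $u^k$, division reduces to division of polynomials, with the difference between the highest and lowest exponent as the size of a nonzero element. Over a Euclidean domain $\mathrm{EL}_n=\mathrm{SL}_n$, so $\mathrm{EL}_n(A)$ is finitely presented by Theorem~\ref{thm:SL}. The group $\mathrm{St}_n(A)$ is a quotient of $\mathrm{St}_n(R)$, which is a quotient of $\widetilde G$ by Lemma~\ref{lem:semidirect}, so it is finitely generated by Proposition~\ref{prop:fp}. By Lemma~\ref{lem:fgfp}, $K_A$ is the normal closure in $\mathrm{St}_n(A)$ of a finite set $S$.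

The projection $\mathrm{St}_n(R)\to\mathrm{St}_n(A)$ maps $K$ into $K_A$, injectively by Lemma~\ref{lem:NK}. The map $K\to K_A$ is also onto. Given $z\in K_A$, choose a lift $\tilde z\in\mathrm{St}_n(R)$. Its image in $\mathrm{EL}_n(R)$ lies in $\Phi$, so by Lemma~\ref{lem:Phi} it is the image of some $\nu\in N$. Then $\tilde z\nu^{-1}$ lies in $K$ and maps to $z$.

Let $\tilde S\subseteq K$ be the preimage of $S$ under the bijection $K\to K_A$. The normal closure of $\tilde S$ in $\mathrm{St}_n(R)$ is contained in $K$, and since the projection is onto, it maps onto the normal closure $K_A$ of $S$. As $K\to K_A$ is injective, it equals $K$.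
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We have $G=\widetilde G/K$. The normal closure in $\widetilde G$ of the finite set from Proposition~\ref{prop:K} contains $K$, and it is contained in $K$ because $K$ is normal in $\widetilde G$. So a finite presentation of $G$ is obtained from that of $\widetilde G$ (Proposition~\ref{prop:fp}) by adding finitely many relators. In particular $G$ is finitely generated, and it has solvable word problem by Proposition~\ref{prop:wp}. It satisfies $(\ast)$ by Proposition~\ref{prop:star}. By Theorem~\ref{thm:star} it has no $\Pi^0_3$ Scott sentence, and by Theorem~\ref{thm:criterion} no d-$\Sigma^0_2$ Scott sentence.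
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:products}]
A finite presentation of $G*Q$ is the union of finite presentations of $G$ and $Q$, and one of $G\times Q$ is obtained by adding the commutators of the generators of $G$ with those of $Q$. Both groups satisfy $(\ast)$ by Lemma~\ref{lem:products}, so they have no $\Pi^0_3$ Scott sentence by Theorem~\ref{thm:star}, and hence no d-$\Sigma^0_2$ Scott sentence. Suppose that $Q$ has solvable word problem. In $G\times Q$ a word is trivial if and only if its two projections are. In $G*Q$ one repeatedly deletes a maximal subword in the letters of one factor that is trivial in that factor; the word is trivial if and only if this process ends with the empty word, since otherwise it ends with a normal form. So both products have solvable word problem.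
\end{proof}

\begin{thebibliography}{9}

\bibitem{Behr}
H.~Behr, \emph{J. reine angew. Math.} \textbf{495} (1998).

\bibitem{BKW}
Bux, K\"ohl and Witzel, \emph{Ann. of Math.} \textbf{177} (2013).

\bibitem{HTH}
Matthew Harrison-Trainor and Meng-Che Ho, \emph{On optimal Scott sentences of finitely generated algebraic structures}, arXiv:1702.06448 (2017).

\end{thebibliography}
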